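\title{Minimal partitions and eigenvalue-minimizing measures on metric graphs}

\begin{abstract}
Distribute a unit mass over a compact metric graph so as to make the $k$-th eigenvalue of the weighted Laplacian as small as possible. A natural candidate comes from an optimal partition problem: cut the graph into $k+1$ weighted pieces and concentrate the mass of each piece at one point. We show that this measure is optimal for $k=1$ on every graph and for all $k$ on trees, that it can fail to be optimal for every $k\ge2$ on a graph with a single cycle, and that for infinitely many $k$ there is a graph on which no optimal measure is supported on $k+1$ points. The proofs rest on effective resistances and the Cauchy inequality.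
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{Eigenvalues with a density}
Throughout, $G$ is a compact metric graph: a finite connected graph whose edges are identified with compact intervals of positive lengths and carry the Lebesgue measure $dx$. We write $d(x,y)$ for the path distance and $|G|$ for the total length. The space $H^1(G)$ consists of the continuous real functions on $G$ that are $H^1$ on every edge, and $q(f)=\int_G|f'|^2\,dx$ is the energy. For a Borel probability measure $\mu$ on $G$, the form $q$ on $H^1(G)$, regarded in $L^2(G,\mu)$, defines a non-negative self-adjoint operator $H_\mu$. Its eigenvalues $0=\lambda_0(\mu)\le\lambda_1(\mu)\le\cdots$, counted with multiplicity, are given by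
\begin{equation}\label{eq:minmax}
\lambda_k(\mu)=\inf_F\ \sup\Big\{\frac{q(f)}{\int_G f^2\,d\mu}\ :\ f\in F,\ \int_G f^2\,d\mu\ne0\Big\},
\end{equation}
where $F$ runs over the subspaces of $H^1(G)$ whose image in $L^2(G,\mu)$ has dimension $k+1$, and $\lambda_k(\mu)=+\infty$ if there is no such subspace. We use only this formula. Set
\[\lambda_k^{\min}(G)=\inf_\mu\lambda_k(\mu),\]
the infimum over all Borel probability measures on $G$. It is known that the infimum is attained; a measure attaining it is called \emph{minimizing}. If $G$ is viewed as a network of strings under unit tension and $\mu$ as the distribution of a unit mass, then $\lambda_k^{\min}(G)$ is the square of the lowest $k$-th frequency that a placement of the mass can produce.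

There is a Dirichlet version. For a closed set $A\subseteq G$ let $H^1_0(G,A)$ be the space of $f\in H^1(G)$ with $f=0$ on $A$. For a probability measure $\mu$ supported in $G\setminus A$ define $\lambda_k^D(\mu)$ by \eqref{eq:minmax} with $H_0^1(G,A)$ in place of $H^1(G)$, and let $\lambda_k^{\min,D}(G,A)$ be the infimum of $\lambda_k^D(\mu)$ over all such $\mu$ (equal to $+\infty$ if $A=G$). It is known that for $A\ne\emptyset$ the value $\lambda_0^{\min,D}(G,A)$ is attained by a Dirac measure $\delta_x$; Lemma~\ref{lem:dirac} recalls why.

\subsection{Weighted partitions}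
A \emph{weighted $n$-partition} of $G$ is a collection $\mathcal P=\{(G_1,\omega_1),\dots,(G_n,\omega_n)\}$, where the $G_i$ are closed, non-empty, connected subsets of $G$ with mutually disjoint interiors, not necessarily covering $G$, and $\omega_i>0$, $\sum_i\omega_i=1$. Each $G_i$ is a metric graph in its own right, and we impose the Dirichlet condition on its topological boundary $\partial G_i$ in $G$. Put
\[\Lambda(\mathcal P)=\max_i\frac1{\omega_i}\lambda_0^{\min,D}(G_i,\partial G_i),\qquad \mathcal L_n(G)=\inf_{\mathcal P}\Lambda(\mathcal P).\]
A partition with $\Lambda(\mathcal P)=\mathcal L_n(G)$ is \emph{minimizing}. The quotient $\lambda_0^{\min,D}(G_i,\partial G_i)/\omega_i$ is the lowest ground state energy of the piece $G_i$, clamped along its boundary, when it is allotted the mass $\omega_i$. If $\delta_{x_i}$ realizes $\lambda_0^{\min,D}(G_i,\partial G_i)$ for each $i$, we say that the measure $\sum_i\omega_i\delta_{x_i}$ is \emph{associated with} $\mathcal P$. The following problem was posed by Naderi and Nicolussi \cite{NN}.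

\begin{quote}
Let $k\ge1$, let $\mathcal P=\{(G_i,\omega_i)\}_{i=0}^k$ be a minimizing partition for $\mathcal L_{k+1}(G)$, and let $\mu=\sum_{i=0}^k\omega_i\delta_{x_i}$ be associated with $\mathcal P$. Prove or disprove:
\begin{itemize}
\item[(a)] $\mu$ is minimizing, that is, $\lambda_k(\mu)=\lambda_k^{\min}(G)$;
\item[(b)] in particular, some minimizing measure for $\lambda_k^{\min}(G)$ is supported on $k+1$ points.
\end{itemize}
\end{quote}

One would guess that both assertions hold. The ground states of the $k+1$ clamped pieces span a competitor in \eqref{eq:minmax}, which gives $\lambda_k(\mu)\le\mathcal L_{k+1}(G)$ (Proposition~\ref{prop:upper}). Conversely, if an optimal measure had a $k$-th eigenfunction with $k+1$ nodal domains, these domains would form a partition, and concentrating the mass of each domain at one point would only lower its ground state energy; this gives $\mathcal L_{k+1}(G)\le\lambda_k^{\min}(G)$ (compare Lemma~\ref{lem:admissible}). Cycles obstruct the second argument. It is known that $\mathcal L_2(G)=\lambda_1^{\min}(G)$ always, and that $\lambda_2^{\min}(C)<\mathcal L_3(C)$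 for a circle $C$. The strict inequality does not refute (a), because on the circle $\lambda_2(\mu)$ is itself strictly smaller than $\mathcal L_3(C)$ (Example~\ref{ex:circle}). The question is thus whether the partition problem finds the right measure even when it gives the wrong value.

\subsection{Results}
Both assertions are false in general.

\begin{theorem}\label{thm:lasso}
For $k\ge2$ let $T_k$ be a circle of length $4$ with one pendant edge of length $2k-3$. Then $\mathcal L_{k+1}(T_k)=2k+1$, and there is an explicit minimizing partition whose associated measure $\mu$ satisfies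
\[\lambda_k(\mu)=2k+1>\lambda_k^{\min}(T_k).\]
For $k=2$ one has $\lambda_2(\mu)=5$ and $\lambda_2^{\min}(T_2)\le 24/5$.
\end{theorem}

\begin{theorem}\label{thm:bipartite}
Let $n\ge80$ and $k=2n-2$. Let $\Gamma_n$ be the complete bipartite graph $K_{n,n}$ with edges of length $1$ and with a pendant edge of length $\frac34$ attached at each of its $2n$ vertices. Then every probability measure $\nu$ supported on at most $k+1$ points satisfies $\lambda_k(\nu)>\lambda_k^{\min}(\Gamma_n)$. Thus no minimizing measure is supported on $k+1$ points.
\end{theorem}

\begin{theorem}\label{thm:positive}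
If $\mathcal L_{k+1}(G)=\lambda_k^{\min}(G)$, then \textup{(a)} and \textup{(b)} hold for this $G$ and $k$. The equality holds for $k=1$ on every $G$, and for all $k\ge1$ when $G$ is a tree.
\end{theorem}

Hence $k=1$ is the only $k$ for which the statement holds on all graphs. It holds for all $k$ when the first Betti number of $G$ is $0$, and it can fail for every $k\ge2$ when the Betti number is $1$. Section~\ref{sec:resistance} rewrites the partition problem in terms of resistances; Sections~\ref{sec:lasso}, \ref{sec:bipartite} and \ref{sec:positive} prove the three theorems and can be read independently.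

\section{Partitions and resistance}\label{sec:resistance}

\subsection{Five tools}
\begin{itemize}
\item[(T1)] \emph{Cauchy inequality.} For $p_i\in\mathbb R^M$ and $a_i>0$,
\[\sum_i\frac{|p_i|^2}{a_i}\ge\frac{|\sum_ip_i|^2}{\sum_ia_i},\]
because $|\sum p_i|\le\sum\sqrt{a_i}\cdot|p_i|/\sqrt{a_i}$.
\item[(T2)] \emph{Arcs.} If $I\subseteq G$ is an arc of length $\ell$ from $x$ to $y$ and $F\in H^1(G;\mathbb R^M)$, then $\int_I|F'|^2\ge|F(x)-F(y)|^2/\ell$, with equality if $F$ is linear along $I$. In particular $|f(x)-f(y)|^2\le d(x,y)\,q(f)$, and $f^2\le|G|\,q(f)$ if $f$ has a zero.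
\item[(T3)] \emph{Cutting.} For $f\in H^1(G)$ one has $f'=0$ almost everywhere on $\{f=0\}$. If $U$ is open and $f=0$ on $\partial U$, then $f1_U\in H^1(G)$ with derivative $f'1_U$. Consequently $q(\sum f_i)=\sum q(f_i)$ if the $f_i$ vanish off pairwise disjoint sets, and $q(f)=\sum_Uq(f1_U)$ with $U$ running over the components of $\{f\neq0\}$.
\item[(T4)] \emph{Truncation.} For $\eta>0$ the function $f_\eta=\operatorname{sgn}(f)(|f|-\eta)_+$ lies in $H^1(G)$, satisfies $q(f_\eta)\le q(f)$ and $|f-f_\eta|\le\eta$, and vanishes in a neighborhood of every zero of $f$. So a strict inequality $q(f)<\lambda\int f^2d\mu$ persists for $f_\eta$ when $\eta$ is small.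
\item[(T5)] \emph{Finite support.} If the support $S$ of $\nu$ has fewer than $k+1$ points, then $\lambda_k(\nu)=+\infty$. If $|S|=k+1$, then $L^2(\nu)=\mathbb R^S$, so every competitor $F$ in \eqref{eq:minmax} contains a function with any prescribed values on $S$.
\end{itemize}

\subsection{The partition problem as a sum of conductances}

\begin{lemma}\label{lem:dirac}
Let $\emptyset\ne A\subsetneq G$ be closed. Then $\lambda_0^{\min,D}(G,A)=\min_{x\in G\setminus A}\lambda_0^D(\delta_x)\in(0,\infty)$.
\end{lemma}

\begin{proof}
Let $r(x)=\sup\{f(x)^2/q(f):0\ne f\in H_0^1(G,A)\}$, so that $\lambda_0^D(\delta_x)=1/r(x)$ for $x\notin A$. By (T2), $r\le|G|$ and $\sqrt{r(x)}\le\sqrt{r(y)}+\sqrt{d(x,y)}$. Thus $r$ is continuous; it vanishes on $A$ and is positive off $A$, so it attains its maximum at some $x^*\notin A$. For every probability measure $\mu$ and $f\in H^1_0(G,A)$ we have $\int f^2d\mu\le\max f^2\le r(x^*)q(f)$, hence $\lambda_0^D(\mu)\ge1/r(x^*)$.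
\end{proof}

For a connected open set $K\subsetneq G$ and $x\in K$ define $R(K,x)$ by
\[\frac1{R(K,x)}=\min\{q(f):f\in H^1(G),\ f(x)=1,\ f=0\text{ off }K\}.\]
The minimum exists, since by (T2) the functions vanishing off $K$ form a Hilbert space with norm $\sqrt q$ on which $f\mapsto f(x)$ is bounded. If $G$ is made of wire with unit resistance per unit length, $R(K,x)$ is the effective resistance between $x$ and the grounded set $G\setminus K$. Two values recur. If $K$ is an open interval of length $l$ with both ends grounded and $x$ has distance $y$ from one end, then (T2) gives $1/R=1/y+1/(l-y)\ge4/l$, with equality only at the midpoint. If $K$ is an interval of length $l$ that contains a vertex of degree one and is grounded at the other end, then $1/R\ge1/l$, with equality only at that vertex.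

Call $(K_i,x_i)_{i=0}^k$ a \emph{configuration} if the $K_i$ are pairwise disjoint connected open sets and $x_i\in K_i$. Since $k\ge1$, no $K_i$ equals $G$. The weights can be eliminated from the partition problem, and what remains is a sum.

\begin{proposition}\label{prop:sum}
For $k\ge1$,
\[\mathcal L_{k+1}(G)=\min\ \sum_{i=0}^k\frac1{R(K_i,x_i)},\]
the minimum over all configurations. Moreover, a minimizing partition exists.
\end{proposition}

\begin{proof}
Let $\Sigma^*$ be the infimum of the sum. It is finite: take $k+1$ disjoint intervals in one edge.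

\emph{$\Sigma^*\le\mathcal L_{k+1}(G)$.} Let $\Lambda(\mathcal P)<\infty$. Each $G_i$ has non-empty interior, for otherwise $\partial G_i=G_i$ and $\lambda_0^{\min,D}(G_i,\partial G_i)=+\infty$. Hence no $G_i$ equals $G$, and $\partial G_i\ne\emptyset$ because $G$ is connected. Let $\delta_{x_i}$ realize $\lambda_0^{\min,D}(G_i,\partial G_i)$, and let $K_i$ be the component of $\operatorname{int}G_i$ that contains $x_i$. Since $\partial K_i\subseteq\partial G_i$, (T3) allows us to replace a test function $f\in H^1_0(G_i,\partial G_i)$ by $f1_{K_i}$ without increasing the energy, so $\lambda_0^{\min,D}(G_i,\partial G_i)=1/R(K_i,x_i)$. A maximum dominates a weighted mean: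
\[\Lambda(\mathcal P)\ge\sum_i\omega_i\cdot\frac1{\omega_iR(K_i,x_i)}=\sum_i\frac1{R(K_i,x_i)}\ge\Sigma^* .\]

\emph{From a configuration to a partition.} Given a configuration, let $G_i=\overline{K_i}$. These sets are closed and connected. Their interiors are disjoint: a non-empty open set $W\subseteq\overline{K_i}\cap\overline{K_l}$ meets $K_i$, and the open set $W\cap K_i\subseteq\overline{K_l}$ then meets $K_l$, which forces $i=l$. Since $K_i\subseteq\operatorname{int}G_i$, a function vanishing off $K_i$ lies in $H^1_0(G_i,\partial G_i)$, so $\beta_i:=\lambda_0^{\min,D}(G_i,\partial G_i)\le1/R(K_i,x_i)$. Also $\beta_i>0$ by Lemma~\ref{lem:dirac}, as $G_i\neq G$. With $\omega_i=\beta_i/\sum_l\beta_l$ we get $\Lambda(\mathcal P)=\sum_l\beta_l\le\sum_l1/R(K_l,x_l)$.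

\emph{Attainment.} Take a minimizing sequence of configurations $(K_i^j,x_i^j)$ with optimal functions $f_i^j$. The energies are bounded, so by (T2) the functions are uniformly bounded and equicontinuous. Along a subsequence $x_i^j\to x_i$, $f_i^j\to f_i$ uniformly, and the derivatives converge weakly in $L^2$. Then $f_i\in H^1(G)$, $f_i(x_i)=1$, $f_if_l=0$ for $i\ne l$, and $\sum q(f_i)\le\Sigma^*$. The components $K_i\ni x_i$ of $\{f_i\ne0\}$ form a configuration with $1/R(K_i,x_i)\le q(f_i1_{K_i})\le q(f_i)$. So $\Sigma^*$ is attained, and the partition built from this configuration has $\Lambda(\mathcal P)\le\Sigma^*\le\mathcal L_{k+1}(G)$.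
\end{proof}

\begin{proposition}\label{prop:upper}
If $\mathcal P$ is a weighted $(k+1)$-partition with $\Lambda(\mathcal P)<\infty$ and $\mu$ is associated with $\mathcal P$, then $\lambda_k(\mu)\le\Lambda(\mathcal P)$. In particular $\lambda_k^{\min}(G)\le\mathcal L_{k+1}(G)$.
\end{proposition}

\begin{proof}
Let $K_i\ni x_i$ be as in the previous proof and let $f_i$ be optimal for $R(K_i,x_i)$. Then $q(f_i)=\lambda_0^{\min,D}(G_i,\partial G_i)\le\omega_i\Lambda(\mathcal P)$. The $K_i$ are disjoint, so $f_i(x_l)=\delta_{il}$, and the span of the $f_i$ has a $(k+1)$-dimensional image in $L^2(\mu)$. By (T3),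
\[q\Big(\sum c_if_i\Big)=\sum c_i^2q(f_i)\le\Lambda(\mathcal P)\sum\omega_ic_i^2=\Lambda(\mathcal P)\int\Big(\sum c_if_i\Big)^2d\mu.\qedhere\]
\end{proof}

\begin{example}[Interval]\label{ex:interval}
Let $G=[0,L]$. In a configuration at most two sets contain an endpoint of $G$, so (T1) gives $\sum1/R\ge(2(k-1)+1+1)^2/L=4k^2/L$. Equality holds for two end pieces of length $L/(2k)$ and $k-1$ inner pieces of length $L/k$. The associated measure has mass $1/(2k)$ at each endpoint and $1/k$ at each point $jL/k$, $0<j<k$. By Theorem~\ref{thm:positive} it is minimizing, and $\lambda_k^{\min}([0,L])=4k^2/L$.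
\end{example}

\begin{example}[Circle]\label{ex:circle}
Let $C$ be a circle of length $L$ and $k=2$. By (T1), $\mathcal L_3(C)=6^2/L=36/L$, attained by three equal arcs with weights $\frac13$. The associated measure $\mu$ has three equally spaced atoms. For the piecewise linear function with values $a,b,c$ at the atoms,
\[q(f)=\frac3L\big[3(a^2+b^2+c^2)-(a+b+c)^2\big]\le\frac{27}L\int f^2d\mu .\]
So $\lambda_2^{\min}(C)\le\lambda_2(\mu)\le27/L<\mathcal L_3(C)$. A function that vanishes at all three cut points and is harmonic across them would alternate in sign around an odd cycle, which is impossible; releasing the cuts saves energy.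
\end{example}

\section{A circle with a pendant edge}\label{sec:lasso}

Write $C$ for the loop of $T_k$, $v$ for the attachment point, $p$ for the antipode of $v$ on $C$, and identify the pendant edge with $[0,b]$, where $b=2k-3$, $v=0$, and $b$ is the tip. Let $x_1,x_2\in C$ be the two points at distance $1$ from $v$.

\subsection{The case $k=2$ by hand}
Here $b=1$. We shall see that the two half-loops between $v$ and $p$ and the pendant edge form a minimizing partition, with conductances $2,2,1$ and weights $\frac25,\frac25,\frac15$ placed at $x_1$, $x_2$ and the tip. Consider more generally the measure $\nu_a$ with mass $a/2$ at $x_1$ and at $x_2$ and mass $1-a$ at the tip, $0<a<1$. Prescribe the values $s+d$, $s-d$, $t$ at these three points and let $z=f(v)$. By (T2), applied to the arc from $x_1$ to $x_2$ through $p$ and to the three unit segments at $v$,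
\[q(f)\ge\frac{(2d)^2}2+(s+d-z)^2+(s-d-z)^2+(z-t)^2=4d^2+2(s-z)^2+(z-t)^2\ge4d^2+\tfrac23(s-t)^2,\]
with equality for the piecewise linear function with $z=(2s+t)/3$. Also $\int f^2d\nu_a=ad^2+as^2+(1-a)t^2$. By (T5), $\lambda_2(\nu_a)$ is the maximum of the quotient of these two quadratic forms. The variable $d$ decouples from $(s,t)$, and $(s-t)^2\le(\frac1a+\frac1{1-a})(as^2+(1-a)t^2)$ is sharp, so
\[\lambda_2(\nu_a)=\max\Big\{\frac4a,\ \frac2{3a(1-a)}\Big\}.\]
For the partition measure, $a=\frac45$, the two numbers are $5$ and $\frac{25}6$. The antisymmetric mode vanishes at both cut points $v$ and $p$ and pays the full price $5$; the symmetric mode does not feel the cut at $p$ and has slack. The antisymmetric mode lives on $x_1,x_2$ only, so moving mass from the tip to these points lowers the larger number. At $a=\frac56$ both equal $\frac{24}5$, which proves $\lambda_2^{\min}(T_2)\le\frac{24}5$.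

The general proof has the same shape. We need a minimizing partition that cuts the loop into exactly two halves, so that the antisymmetric mode exists, and the length $b=2k-3$ is chosen to make this happen.

\subsection{The value of $\mathcal L_{k+1}(T_k)$}

\begin{proposition}\label{prop:lassolower}
Every configuration $(K_i,x_i)_{i=0}^k$ in $T_k$ satisfies $\Sigma:=\sum_i1/R(K_i,x_i)\ge2k+1=b+4$.
\end{proposition}

\begin{proof}
A set $K_i$ that avoids $v$ is an interval in the loop or in the pendant, and at most one $K_i$ contains the tip. By the two values of $R$ computed above and (T1):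
\begin{itemize}
\item[(L)] $m$ such intervals in a part of the loop of length $\ell$ contribute at least $4m^2/\ell$ to $\Sigma$;
\item[(P)] $r\ge1$ such intervals in a part of the pendant of length $\ell$ contribute at least $(2r-1)^2/\ell$.
\end{itemize}
The cost of placing $m$ intervals in the whole loop and $r\geq 1$ in the whole pendant, $m+r=k+1$, is therefore at least $\Psi(m,r)=m^2+(2r-1)^2/b$. Writing $m=2+j$ we have $2r-1=b-2j$, and
\begin{equation}\label{eq:psi}
\Psi(m,r)=(2+j)^2+\frac{(b-2j)^2}b=b+4+j^2\Big(1+\frac4b\Big)\ge b+4 .
\end{equation}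
The terms linear in $j$ cancel; this is what fixes $b$. We also use
\begin{equation}\label{eq:2k}
\frac{(2k)^2}{b+1}=\frac{2k^2}{k-1}>2k+1,
\end{equation}
which holds because $(2k+1)(k-1)=2k^2-k-1$.

\emph{Case 1: no $K_i$ contains $v$.} If $r\ge1$ sets lie in the pendant, then $\Sigma\ge\Psi(m,r)\ge b+4$. If all lie in the loop, then $\Sigma\ge(k+1)^2\ge2k+1$.

\emph{Case 2: $v\in K_0$.} A piece around $v$ has access to both parts of the graph and could have large resistance; we must show that the room it takes from the others costs more than it gains. Let $m$ of the other sets lie in the loop and $r$ in the pendant, $m+r=k$. The sets $K_0\cap C$ and $K_0\cap[0,b]$ are connected, being the images of $K_0$ under the retractions of $T_k$ that collapse the pendant, respectively the loop, to $v$. If $r\ge1$, then $K_0\cap[0,b]=[0,c)$ with $c<b$, and by (P) the pendant intervals contribute at least $(2r-1)^2/(b-c)$. If $m\ge1$, then $K_0\cap C$ is an open arc with legs $s,s'>0$ from $v$; write $s+s'=4\theta$ with $0<\theta<1$. By (L) the loop intervals contribute at least $m^2/(1-\theta)$. Let $f$ be optimal for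 $R_0=R(K_0,x_0)$ and let $z=f(v)$.

\emph{Case 2a: $m=0$, $r=k$.} Here $f(c)=0$. If $x_0\in[0,c)$, then $q(f)\ge1/c$. If $x_0\in C\setminus\{v\}$ splits the loop into arcs of lengths $y$ and $4-y$, then $q(f)\ge(1-z)^2(\frac1y+\frac1{4-y})+\frac{z^2}c\ge(1-z)^2+\frac{z^2}c\ge\frac1{1+c}$. By (T1) and \eqref{eq:2k},
\[\Sigma\ge\frac1{1+c}+\frac{(2k-1)^2}{b-c}\ge\frac{(2k)^2}{b+1}>2k+1 .\]

\emph{Case 2b: $m,r\ge1$ and $x_0\in C$.} The energy on the arc alone gives $1/R_0\ge4/(s+s')=1/\theta$. Hence
\[\Sigma\ge\frac1\theta+\frac{m^2}{1-\theta}+\frac{(2r-1)^2}b\ge(m+1)^2+\frac{(2r-1)^2}b=\Psi(m+1,r)\ge b+4 .\]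

\emph{Case 2c: $m\ge1$, and either $r=0$ or $x_0\notin C$.} We first show that $K_0$ and the pendant intervals together contribute at least $(2r+1)^2/(b+\theta)$. The two legs of the arc carry energy at least $z^2(\frac1s+\frac1{s'})\ge z^2/\theta$. So if $x_0=y$ lies in the pendant, $y>0$, the arc and the segment $[0,y]$ carry energy at least $\frac{z^2}\theta+\frac{(1-z)^2}y\ge\frac1{y+\theta}$. For $r=0$ this gives $1/R_0\ge1/(b+\theta)$, which also holds when $x_0\in C$, since then $1/R_0\ge1/\theta$. For $r\ge1$ the segment $[y,c]$ adds $1/(c-y)$, so $1/R_0\ge\frac1{y+\theta}+\frac1{c-y}\ge\frac4{c+\theta}$, and $\frac4{c+\theta}+\frac{(2r-1)^2}{b-c}\ge\frac{(2r+1)^2}{b+\theta}$. Therefore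
\[\Sigma\ge\frac{(2r+1)^2}{b+\theta}+\frac{m^2}{1-\theta}.\]
If $m=1$, then $r=k-1$, and (T1) gives $\Sigma\ge(2r+2)^2/(b+1)=(2k)^2/(b+1)>2k+1$. If $m\ge2$, then $2r+1=2(k-m)+1\le b$. Using $\frac1{b+\theta}\ge\frac1b-\frac\theta{b^2}$ and $\frac1{1-\theta}\ge1+\theta$,
\[\Sigma\ge\frac{(2r+1)^2}b+m^2+\theta\Big(m^2-\frac{(2r+1)^2}{b^2}\Big)\ge\Psi(m,r+1)\ge b+4 .\qedhere\]
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]
\draw[thick] (-0.64,0) circle (0.64);
\draw[thick] (0,0) -- (3,0);
\draw[fill=white] (-1.28,0) circle (0.05) node[left] {$p$};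
\draw[fill=white] (0,0) circle (0.05) node[below right] {$v$};
\draw[fill=white] (2,0) circle (0.05);
\fill (-0.64,0.64) circle (0.06) node[above] {$x_1$, $\frac27$};
\fill (-0.64,-0.64) circle (0.06) node[below] {$x_2$, $\frac27$};
\fill (1,0) circle (0.06) node[above] {$y_1$, $\frac27$};
\fill (3,0) circle (0.06) node[above] {$y_2$, $\frac17$};
\end{tikzpicture}
\caption{The graph $T_3$: a circle of length $4$ with a pendant edge of length $3$. Cutting at the three hollow points gives a minimizing partition into four pieces. The solid points, with their masses, form the associated measure.}\label{fig:lasso}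
\end{figure}

\subsection{The associated measure and a better one}

\begin{proof}[Proof of Theorem~\ref{thm:lasso}]
\emph{The partition.} Take the two closed half-loops between $v$ and $p$, the $k-2$ intervals $[0,2],[2,4],\dots,[2k-6,2k-4]$ of the pendant, and the interval $[2k-4,2k-3]$; see Figure~\ref{fig:lasso}. The first $k$ pieces have length $2$ and are clamped at both ends, so $\lambda_0^{\min,D}=2$, realized at the midpoint. The last has length $1$ and contains the tip, so $\lambda_0^{\min,D}=1$, realized at the tip. With weights proportional to these values, $\Lambda(\mathcal P)=2k+1$. By Propositions~\ref{prop:sum} and \ref{prop:lassolower}, $\mathcal L_{k+1}(T_k)=2k+1$ and $\mathcal P$ is minimizing. The associated measure is $\mu=\nu/(2k+1)$, where $\nu$ has mass $2$ at $x_1,x_2,y_1,\dots,y_{k-2}$ and mass $1$ at $y_{k-1}$, with $y_j=2j-1$ on the pendant; $y_{k-1}$ is the tip.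

\emph{The eigenvalue of $\mu$.} By (T5) every competitor contains an $f$ with $f(x_1)=1$, $f(x_2)=-1$ and $f(y_j)=0$ for all $j$. With $z=f(v)$, the loop alone gives $q(f)\ge\frac{2^2}2+(1-z)^2+(1+z)^2\ge4$, while $\int f^2d\mu=\frac4{2k+1}$. So $\lambda_k(\mu)\ge2k+1$, and equality holds by Proposition~\ref{prop:upper}.

\emph{All other modes have slack.} Let $F$ be the $(k+1)$-dimensional space of functions with values $f(x_1)=s+d$, $f(x_2)=s-d$, $f(y_j)=t_j$, $f(v)=z=(t_1+2s)/3$, linear between these points. Then
\[q(f)=4d^2+2(s-z)^2+(z-t_1)^2+\frac12\sum_{j=1}^{k-2}(t_j-t_{j+1})^2,\qquad\int f^2d\nu=4d^2+4s^2+2\sum_{j=1}^{k-2}t_j^2+t_{k-1}^2 .\]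
Insert $\frac12(t-t')^2=t^2+t'^2-\frac12(t+t')^2$. The squares $t_j^2+t_{j+1}^2$, together with the $t_1^2$ from $(z-t_1)^2$, add up to $2\sum_{j\le k-2}t_j^2+t_{k-1}^2$ and cancel. What remains is
\[q(f)-\int f^2d\nu=3z^2-2z(t_1+2s)-2s^2-\frac12\sum_{j=1}^{k-2}(t_j+t_{j+1})^2=-N,\]
\[N=\frac13(t_1+2s)^2+2s^2+\frac12\sum_{j=1}^{k-2}(t_j+t_{j+1})^2 .\]
If $N=0$, then $s=0$, then $t_1=0$, and then successively all $t_j=0$. So $N$ is positive definite in $(s,t_1,\dots,t_{k-1})$, and $N\ge c_0t_{k-1}^2$ for some $c_0>0$.

\emph{Moving mass.} For $0<\varepsilon<\frac12$ let $\nu_\varepsilon$ arise from $\nu$ by changing the masses at $x_1,x_2$ to $2+\varepsilon$ and the mass at the tip to $1-2\varepsilon$. The total mass is still $2k+1$, and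
\[q(f)-\int f^2d\nu_\varepsilon=-N-2\varepsilon(s^2+d^2)+2\varepsilon t_{k-1}^2\le-\tfrac12N-2\varepsilon d^2\]
if $4\varepsilon\le c_0$. The right side is negative for $f\in F\setminus\{0\}$. On the compact unit sphere of $F$ the quotient $q(f)/\int f^2d\nu_\varepsilon$ is continuous, so its maximum is less than $1$. For the probability measure $\nu_\varepsilon/(2k+1)$ this gives $\lambda_k<2k+1$. The numerical bound for $k=2$ was obtained above.
\end{proof}

\section{A graph on which $k+1$ points do not suffice}\label{sec:bipartite}

The better measure in Section~\ref{sec:lasso} still has $k+1$ atoms. To exclude all such measures we want a graph on which a measure with $k+2$ atoms has one expensive mode, which $\lambda_k$ ignores, while every measure with $k+1$ atoms has no mode to spare. On a bipartite graph the expensive mode is the one that is $+1$ on one side and $-1$ on the other.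

Let $A$ and $B$ be the two sides of the \emph{core} $K_{n,n}$ of $\Gamma_n$, let $h=\frac34$, and let $P_v$ be the closed pendant edge at the core vertex $v$, including $v$. Put
\[\kappa=\frac1{h+1/n}=\frac n{1+nh}<\frac1h=\frac43 .\]
For vectors $F_v\in\mathbb R^M$ at the core vertices, with means $M_A$ over $A$ and $M_B$ over $B$, expanding $F_a-F_b=(F_a-M_A)-(F_b-M_B)+(M_A-M_B)$ and noting that the cross terms sum to zero gives
\begin{equation}\label{eq:core}
\sum_{a\in A,\,b\in B}|F_a-F_b|^2=n\sum_a|F_a-M_A|^2+n\sum_b|F_b-M_B|^2+n^2|M_A-M_B|^2 .
\end{equation}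
So each core vertex is tied to the mean of its side by a conductance $n$, and $\kappa$ is the conductance of this tie in series with a pendant edge.

\subsection{The upper bound}

\begin{lemma}\label{lem:tips}
$\lambda_k^{\min}(\Gamma_n)\le2n\kappa$.
\end{lemma}

\begin{proof}
Let $\mu_0$ be the uniform measure on the $2n$ tips. Given tip values $\tau_v$ with $\sum_A\tau_a=\sum_B\tau_b=0$, set $f(v)=\tau_v/(1+nh)$ at the core vertices and interpolate linearly. By \eqref{eq:core},
\[q(f)=\sum_v\tau_v^2\Big[\frac1h\Big(\frac{nh}{1+nh}\Big)^2+\frac n{(1+nh)^2}\Big]=\kappa\sum_v\tau_v^2=2n\kappa\int f^2d\mu_0 .\]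
These functions form a space of dimension $2n-2$ and have $\int f\,d\mu_0=0$. Adding a constant leaves $q$ unchanged and does not decrease $\int f^2d\mu_0$. This yields a space of dimension $2n-1=k+1$, injecting into $L^2(\mu_0)$, on which $q(f)\le2n\kappa\int f^2d\mu_0$.
\end{proof}

\subsection{A lower bound that does not see the weights}
We must bound $\lambda_k(\nu)$ from below for all positions and all weights of the atoms. The weights disappear if the test function has modulus one at every atom. Scalar functions then offer only signs; vector-valued functions offer more room.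

\begin{lemma}\label{lem:vector}
Let $\nu$ be a probability measure on a compact metric graph $G$ whose support $S$ has exactly $k+1$ points. For every map $y$ from $S$ to the unit sphere of $\mathbb R^M$,
\[\lambda_k(\nu)\ge E(y):=\inf\Big\{\int_G|F'|^2\,dx:F\in H^1(G;\mathbb R^M),\ F|_S=y\Big\}.\]
\end{lemma}

\begin{proof}
By (T5), a competitor in \eqref{eq:minmax} contains functions $F_1,\dots,F_M$ whose values on $S$ are the coordinates of $y$; take $F_j=0$ if the $j$-th coordinate vanishes on $S$. Then $\sum_jq(F_j)\ge E(y)=E(y)\sum_j\int F_j^2d\nu$, since $\int|y|^2d\nu=1$. The indices with $\int F_j^2d\nu=0$ contribute nothing to either side, so some other index has Rayleigh quotient at least $E(y)$.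
\end{proof}

By (T5) and Lemmas~\ref{lem:tips} and \ref{lem:vector}, Theorem~\ref{thm:bipartite} follows from the next statement. Since $2n=|S|+1$, it is a budget problem: each point of $S$ has to pay $\kappa$, and one further $\kappa$ has to be found.

\begin{proposition}\label{prop:budget}
For every $S\subseteq\Gamma_n$ with $|S|=2n-1$ there is a map $y$ from $S$ to a unit sphere with $E(y)>2n\kappa$.
\end{proposition}

We sort the points of $S$. Let $T$ be the set of core vertices $v$ with $S\cap P_v\ne\emptyset$, and $t=|T|$. For $v\in T$ let $x_v$ be the point of $S\cap P_v$ nearest to $v$. The other points of $S$ in pendants are called \emph{surplus} points; let $s$ be their number. For an open core edge $e$ let $r_e=|S\cap e|$, and let $r=\sum_er_e$. Let $g$ be the number of edges with $r_e\ge1$ and $g_1$ the number with $r_e=1$. Then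
\[t+s+r=2n-1 .\]
For $v\in T$ the energy of $F$ on the segment $[v,x_v]$ is at least $|F(x_v)-F(v)|^2/h$, by (T2) if $x_v\ne v$ and trivially if $x_v=v$.

\subsection{One point in each pendant but one}
This case, $s=r=0$, is the closest competitor of $\mu_0$, and the missing $\kappa$ comes from the bipartite mode. Suppose $A'\subseteq A\cap T$ and $B'\subseteq B\cap T$ have $\alpha$ and $\beta$ elements, and $f(x_a)=1$ for $a\in A'$, $f(x_b)=-1$ for $b\in B'$. Let $u$ and $w$ be the means of the values $f(a)$ over $A'$ and $f(b)$ over $B'$. Keep only the segments $[v,x_v]$ and the edges between $A'$ and $B'$. A sum of $N$ squares is at least $N$ times the square of the mean, so by (T1)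
\begin{equation}\label{eq:sign}
q(f)\ge\frac\alpha h(1-u)^2+\alpha\beta(u-w)^2+\frac\beta h(w+1)^2\ge\frac{2^2}{\frac h\alpha+\frac1{\alpha\beta}+\frac h\beta}=\frac{4\alpha\beta}{1+(\alpha+\beta)h}.
\end{equation}
With $\alpha=\beta=n$ this shows that the mode discarded in Lemma~\ref{lem:tips} costs at least $4n^2/(1+2nh)$, more than $2n\kappa=4n^2/(2+2nh)$. If $s=r=0$, then $T$ misses exactly one vertex, say in $A$. Take $y=1$ at the points $x_a$ and $y=-1$ at the points $x_b$. Then \eqref{eq:sign} with $\alpha=n-1$, $\beta=n$ gives
\[E(y)-2n\kappa\ge\frac{4n(n-1)}{1+(2n-1)h}-\frac{2n^2}{1+nh}=\frac{2n\,(n-2-nh)}{(1+(2n-1)h)(1+nh)},\]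
which is positive for $h=\frac34$ and $n>8$. As $n\to\infty$ the right side tends to $h^{-2}-h^{-1}$, so the margin stays bounded, and $h<1$ is needed here.

\subsection{Crowded pendants and occupied core edges}
Now let $s+r\ge1$. We choose $y$ so that the points $x_v$ still pay $\kappa$ each, and we show that the other points pay more than their share. Let
\[\mathbb R^M=U\oplus\bigoplus_{e:\,r_e\ge1}\mathbb Rw_e,\qquad U=\mathbb R^2,\quad|w_e|=1,\]
be an orthogonal sum. On a side that contains $N\ge2$ elements of $T$, let $y_v\in U$ be the $N$-th roots of unity; they are unit vectors with sum zero, which signs could not achieve for odd $N$. If a side contains exactly one element of $T$, let $y_v\in U$ be any unit vector. Let $t_1\in\{0,1,2\}$ be the number of sides of the latter kind. Put $y(x_v)=y_v$, and let $y$ alternate between $-y_v$ and $y_v$ along the surplus points of $P_v$, going outward. On $S\cap e$ let $y$ alternate between $w_e$ and $-w_e$ along $e$.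

Let $F$ be an extension of $y$, with $U$-component $F_U$ and $w_e$-components $F_e$. Then $\int|F'|^2=\int|F_U'|^2+\sum_eq(F_e)$, and we estimate four disjoint contributions.
\begin{itemize}
\item \emph{$F_U$ on the core edges and the segments $[v,x_v]$.} Let $M_v$ be the mean of $F_U$ over the side of $v$. By \eqref{eq:core} and (T1) the energy is at least
\[\sum_{v\in T}\Big(\frac{|y_v-F_U(v)|^2}h+n|F_U(v)-M_v|^2\Big)\ge\kappa\sum_{v\in T}|y_v-M_v|^2 .\]
On a side with $N\ge2$ elements of $T$ and mean $M_v=M'$, the last sum is $N+N|M'|^2\ge N$ because $\sum y_v=0$. The total is at least $\kappa(t-t_1)$.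
\item \emph{$F_U$ on the pendants beyond $x_v$.} Each surplus point is preceded by a gap of length at most $h$ across which $F_U$ jumps by a vector of length $2$. The total is at least $4s/h=\frac{16}3s$.
\item \emph{$F_e$ with $r_e\ge2$.} The $r_e-1$ gaps in $e$ have total length less than $1$, so $q(F_e)\ge4(r_e-1)^2$ by (T1).
\item \emph{$F_e$ with $r_e=1$.} Here $q(F_e)\ge C_e$, the infimum of $q(f)$ over all $f$ equal to $1$ at the point of $S\cap e$ and to $0$ on the rest of $S$.
\end{itemize}
Since $2n=t+s+r+1$, it suffices to prove
\begin{equation}\label{eq:budget}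
\frac{16}3s+\sum_{r_e\ge2}4(r_e-1)^2+\sum_{r_e=1}C_e>\kappa\,(1+s+r+t_1).
\end{equation}
The difficulty is $C_e$: it is large only if the rest of $S$ grounds enough of the graph. Let $m=t+g$ be the number of occupied pendants and core edges. If $m$ is small, many points share a location and crowding alone pays the budget. If $m$ is large, the grounding is good.

\emph{Few occupied locations: $3m\le4n-5$.} Let $X=s+\sum_{r_e\ge1}(r_e-1)=s+r-g=2n-1-m$. The left side of \eqref{eq:budget} is at least $4X$. Since $s+r=X+g\le X+m$, $t_1\le2$ and $\kappa<\frac43$, the right side is less than $\frac43(3+X+m)$. The inequality $4X\ge\frac43(3+X+m)$ is equivalent to $2X\ge3+m$, that is, to $3m\le4n-5$.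

\emph{Many occupied locations: $3m>4n-5$.} By Lemma~\ref{lem:lone} below, $C_e\ge\frac83$ whenever $r_e=1$. Divide \eqref{eq:budget} by $\frac43>\kappa$ and use $r=g_1+\sum_{r_e\ge2}r_e$: it suffices to show
\[3s+\sum_{r_e\ge2}\big[3(r_e-1)^2-r_e\big]+g_1\ge1+t_1 .\]
The bracket equals $1$ for $r_e=2$ and increases with $r_e$, so the left side is at least $3s+g$. If $t_1=0$, then $3s+g\ge1$ because $s+r\ge1$. If $t_1\ge1$, one side contains a single element of $T$, so $t\le n+1$ and $g=m-t>\frac{4n-5}3-n-1=\frac{n-8}3\ge24>1+t_1$.

It remains to prove the bound on $C_e$, the only place where $n\ge80$ is used in full.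

\begin{lemma}\label{lem:lone}
If $3m>4n-5$ and $r_e=1$, then $C_e\ge\frac83$.
\end{lemma}

\begin{proof}
Let $f=1$ at the point of $S\cap e$ and $f=0$ on the rest of $S$; write $f_v=f(v)$. A function close to $1$ near $e$ must either drop along $e$, or differ from the core average at an end of $e$, or have a large core average, which the grounded points forbid. We quantify the three costs.

Consider a core edge $ab$ on which $f$ takes the value $\zeta$ at distance $u\in(0,1)$ from $a$, and let $\ell=(1-u)f_a+uf_b$ be the value of the linear interpolant there. Writing $f_a-\zeta=u(f_a-f_b)+(\ell-\zeta)$ and $\zeta-f_b=(1-u)(f_a-f_b)-(\ell-\zeta)$, we see that the energy on the edge is at least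
\[\frac{(f_a-\zeta)^2}u+\frac{(\zeta-f_b)^2}{1-u}=(f_a-f_b)^2+\frac{(\zeta-\ell)^2}{u(1-u)}\ge(f_a-f_b)^2+4(\zeta-\ell)^2 .\]
Apply this to $e$ with $\zeta=1$, and to each of the other $g-1$ occupied core edges $e'$ with one point of $S\cap e'$ and $\zeta=0$. Adding the segments $[v,x_v]$,
\[q(f)\ge\sum_{a,b}(f_a-f_b)^2+4(1-\ell_e)^2+4\sum_{e'\ne e}\ell_{e'}^2+\frac43\sum_{v\in T}f_v^2 .\]
Let $c=(M_A+M_B)/2$ be the mean of $f$ over the core vertices, $\gamma_v=f_v-c$, and $D=\sum_v\gamma_v^2$. Since $D=\sum_a(f_a-M_A)^2+\sum_b(f_b-M_B)^2+\frac n2(M_A-M_B)^2$, identity \eqref{eq:core} gives $\sum_{a,b}(f_a-f_b)^2\ge nD$. We use one half of $nD$ in each of two estimates.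

First, $\ell_e=c+\gamma$ with $\gamma$ a convex combination of two $\gamma_v$, so $\gamma^2\le D$, and by (T1)
\[\frac n2D+4(1-\ell_e)^2\ge\frac n2\gamma^2+4(1-c-\gamma)^2\ge\frac{(1-c)^2}{2/n+1/4}.\]

Second,
\[\frac n2D+4\sum_{e'\ne e}\ell_{e'}^2+\frac43\sum_{v\in T}f_v^2\ge\frac{nc^2}8 .\]
If some $|\gamma_v|\ge|c|/2$, the first term suffices. Otherwise each of the $m-1$ numbers $\ell_{e'}$ and $f_v$ differs from $c$ by less than $|c|/2$ and has modulus at least $|c|/2$. The two sums then give at least $\frac{m-1}3c^2\ge\frac{4n-8}9c^2\ge\frac n8c^2$.

Adding the two estimates and applying (T1) once more,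
\[q(f)\ge\frac{(1-c)^2}{1/4+2/n}+\frac{c^2}{8/n}\ge\frac1{1/4+10/n}\ge\frac83\qquad\text{for }n\ge80.\qedhere\]
\end{proof}

This proves \eqref{eq:budget}, hence Proposition~\ref{prop:budget} and Theorem~\ref{thm:bipartite}. The length $h=\frac34$ sits between two constraints of the argument: the sign mode needs $h<1$, and a lone point on a core edge is asked to pay $2/h$, while the bound of Lemma~\ref{lem:lone} stays below $4$. Since minimizing partitions exist by Proposition~\ref{prop:sum}, assertion (a) also fails on $\Gamma_n$, for every one of them.

\section{Where the statement holds}\label{sec:positive}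

Suppose $\mathcal L_{k+1}(G)=\lambda_k^{\min}(G)$, and let $\mu$ be associated with a minimizing partition. Proposition~\ref{prop:upper} gives $\lambda_k^{\min}(G)\le\lambda_k(\mu)\le\mathcal L_{k+1}(G)=\lambda_k^{\min}(G)$. This is (a), and (b) follows because $\mu$ has $k+1$ atoms. In view of Proposition~\ref{prop:upper}, it remains to prove
\begin{equation}\label{eq:reverse}
\mathcal L_{k+1}(G)\le\lambda\qquad\text{whenever }\lambda>\lambda_k(\mu)\text{ for some probability measure }\mu,
\end{equation}
for $k=1$ and for trees.

\subsection{Admissible sets}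
We need a substitute for nodal domains. Let $G$ be a compact metric graph, $D\subseteq G$ a finite set, $\mu$ a finite Borel measure on $G$, and $\lambda>0$. Write $Q(f)=q(f)-\lambda\int f^2d\mu$. A connected open set $U\subseteq G$ is \emph{admissible} for $(G,D)$ if $Q(f)<0$ for some $f\in H_0^1(G,D)$ that vanishes off $U$. A connected open set containing an admissible set is admissible.

\begin{lemma}\label{lem:admissible}
Let $\mu$ be a probability measure, $D=\emptyset$ and $k\ge1$. If there are $k+1$ pairwise disjoint admissible sets, then $\mathcal L_{k+1}(G)<\lambda$.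
\end{lemma}

\begin{proof}
Let $f_i$ be a test function for $U_i$, and let $|f_i|$ attain its maximum at $x_i\in U_i$. Then $q(f_i)<\lambda\int f_i^2d\mu\le\lambda\mu(U_i)f_i(x_i)^2$, so $1/R(U_i,x_i)<\lambda\mu(U_i)$. Sum over $i$ and apply Proposition~\ref{prop:sum}.
\end{proof}

\subsection{The case $k=1$}
The equality $\mathcal L_2(G)=\lambda_1^{\min}(G)$ is known; we include a short argument. Let $\lambda>\lambda_1(\mu)$ and $D=\emptyset$. By \eqref{eq:minmax} there is a two-dimensional space $F\subseteq H^1(G)$ with $Q<0$ on $F\setminus\{0\}$. Write $f=f_+-f_-$; by (T3), $Q(f)=Q(f_+)+Q(f_-)$. So the unit circle of $F$ is covered by $W_+=\{f:Q(f_+)<0\}$ and $W_-=\{f:Q(f_-)<0\}=-W_+$, and both sets are non-empty. They are open. Indeed, if $f_j\to f$ in $F$, then $f_j\to f$ uniformly and $f_j'\to f'$ in $L^2$; moreover $1_{\{f_j>0\}}\to1_{\{f>0\}}$ on $\{f\ne0\}$ and $f'=0$ almost everywhere on $\{f=0\}$, so $q((f_j)_+)=\int|f_j'|^21_{\{f_j>0\}}\to q(f_+)$. The circle is connected, so some $f$ lies in $W_+\cap W_-$. Since $Q(f_+)=\sum_UQ(f1_U)$ over the components $U$ of $\{f>0\}$, one of them is admissible,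 and in the same way one component of $\{f<0\}$ is admissible. Lemma~\ref{lem:admissible} gives \eqref{eq:reverse}. The argument produces two sets because a function has two signs; by Example~\ref{ex:circle} there is no analog for three sets on a general graph.

\subsection{Trees}
On a tree, removing one point separates the graph, and a single linear condition $f(z)=0$ decouples the energy. We cut off branches one at a time, at the last point where the part cut off is not yet admissible. Each cut costs one dimension and accounts for one admissible set. The cut point becomes a Dirichlet point for what remains, which is why the set $D$ is carried along.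

Let $T$ be a compact metric tree, with $D,\mu,\lambda$ as above, and let $[x,y]$ denote the arc between two points. A subset of $T$ is connected exactly if it contains $[x,y]$ along with $x$ and $y$, so intersections of connected sets are connected. Let $N(T,D)$ be the maximal number of pairwise disjoint admissible sets. It is finite: if $U\ne T$ is admissible with test function $f$, then (T2) gives $\int f^2d\mu\le|T|\,q(f)\mu(U)<\lambda|T|\mu(U)\int f^2d\mu$, so $\mu(U)>1/(\lambda|T|)$.

\begin{lemma}\label{lem:tree}
There is a subspace $V\subseteq H_0^1(T,D)$ of codimension at most $N(T,D)$ such that $Q\ge0$ on $V$.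
\end{lemma}

\begin{proof}
We use induction on $N=N(T,D)$. If $N=0$, then $T$ itself is not admissible, and $V=H^1_0(T,D)$ works. Let $N\ge1$. Fix a root $o\in T$, add it to the vertex set, and orient the edges away from it. Let $T_x=\{y:x\in[o,y]\}$ be the part of $T$ below $x$. The components of $T_x\setminus\{x\}$, the \emph{branches} at $x$, are open in $T$ with boundary $\{x\}$. Call $x$ \emph{good} if some branch at $x$ is admissible. If $x$ is not good and $f\in H^1_0(T,D)$ has $f(x)=0$, then
\begin{equation}\label{eq:branch}
Q(f1_B)\ge0\quad\text{for every branch }B\text{ at }x .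
\end{equation}

If no point is good, let $V=\{f:f(o)=0\}$, of codimension at most $1\le N$, and sum \eqref{eq:branch} over the branches at $o$. Assume from now on that good points exist. They have two properties.
\begin{itemize}
\item[($\alpha$)] If $x$ is good and $x\in T_{x'}$, then $x'$ is good: for $x\ne x'$ the admissible branch at $x$ lies in the branch at $x'$ that contains $x$.
\item[($\beta$)] If the branch $B$ at $x$ is admissible, then all $y\in B$ close to $x$ are good. Indeed, by (T4) we may take a test function that vanishes near $x$. If $y$ is so close to $x$ that this function vanishes on $[x,y]$ and $(x,y]$ contains no vertex, then it vanishes off $B\setminus(x,y]$, which is the branch at $y$.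
\end{itemize}
By ($\beta$), some edge has a good point in its interior. Among such edges choose $e=[e^-,e^+]$ with the largest number of edges between $o$ and $e$. Then $e^+$ is not good, since otherwise ($\beta$) would give good points inside a deeper edge. By ($\alpha$) and ($\beta$), the good points inside $e$ form an interval $(e^-,z)$ with $z\in(e^-,e^+]$, and $z$ is not good. For $x\in(e^-,z)$ the only branch at $x$ is $T_x\setminus\{x\}$, and it is admissible.

Let $T'=(T\setminus T_z)\cup\{z\}$, a tree in which $z$ is a leaf, with $D'=(D\cap T')\cup\{z\}$ and the measure $\mu|_{T'}$. Let $N'=N(T',D')$. We claim that $N'\le N-1$. Let $U_1,\dots,U_{N'}$ be disjoint admissible sets for $(T',D')$. Their test functions vanish at $z$, so after truncation they vanish on $[x,z]$ for some $x\in(e^-,z)$. The sets $U_i\setminus[x,z]=U_i\cap(T'\setminus[x,z])$ are connected and open in $T$. Extending the test functions by zero to $T_z$ shows that these sets are admissible for $(T,D)$. They are disjoint from the admissible set $T_x\setminus\{x\}=(x,z]\cup T_z$. This proves the claim.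

By induction there is $V'\subseteq H_0^1(T',D')$ of codimension at most $N'$ on which the form for $T'$ is non-negative. Let $V=\{f\in H_0^1(T,D):f(z)=0,\ f|_{T'}\in V'\}$. The first condition costs at most one dimension, and the second, being the preimage of $V'$ under a linear map, at most $N'$. So the codimension is at most $N'+1\le N$. For $f\in V$, the value $Q(f)$ is the sum of the non-negative form on $T'$ and the terms \eqref{eq:branch} for the branches at $z$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:positive}]
Let $G$ be a tree, $\mu$ a probability measure, $\lambda>\lambda_k(\mu)$ and $D=\emptyset$. By \eqref{eq:minmax} there is a $(k+1)$-dimensional space $F\subseteq H^1(G)$ with $Q<0$ on $F\setminus\{0\}$. The space $V$ of Lemma~\ref{lem:tree} meets $F$ only in $0$, so its codimension is at least $k+1$, and $N(G,\emptyset)\ge k+1$. Lemma~\ref{lem:admissible} gives \eqref{eq:reverse}.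
\end{proof}

The tree structure entered through the decomposition of $G$ at the single point $z$ into $T'$ and the branches. On a cycle an arc has two ends, and detaching it costs two linear conditions while it accounts for only one admissible set.

\begin{thebibliography}{1}
\bibitem{NN} Kiyan Naderi and Noema Nicolussi, \emph{Optimal eigenvalues on a metric graph with densities}, arXiv:2512.20508 (2025).
\end{thebibliography}
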